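# Locally free diagram groups are free: cutting a Squier complex at a critical letter

## 1. Semigroup presentations, Squier complexes, diagram groups

Throughout, $\Sigma$ is an alphabet, $\Sigma^+$ is the set of nonempty words over $\Sigma$, $\Sigma^*=\Sigma^+\cup\{\varepsilon\}$ where $\varepsilon$ is the empty word, and $|a|$ is the length of a word $a$. No cardinality assumption is made on anything.

**Definition 1 (presentations, directed relations, the congruence $\sim$).** A *semigroup presentation* is $\mathcal P=\langle\Sigma\mid\mathcal R\rangle$, where $\mathcal R$ is a set of relations $u=v$ with $u,v\in\Sigma^+$. Each relation gives two *directed relations*, $\rho:u\to v$ and $\rho^{-1}:v\to u$, which are inverse to each other and which we always regard as different, $\rho\neq\rho^{-1}$. (A trivial relation $u=u$ is either excluded or given two formal directions.) For $a,b\in\Sigma^*$ we write $a\sim b$ if both are empty, or if both are nonempty and equal in the semigroup presented by $\mathcal P$. The class of $a$ is written $[a]$.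

Both sides of every relation are nonempty, so a rewriting never creates or destroys the empty word. If $a\sim a'$ and $b\sim b'$, then $ab\sim a'b'$: rewrite the left factor, then the right factor. So $\sim$ is a congruence on $\Sigma^*$.

*Example 1.* We shall use three presentations again and again:
$$\mathcal P_1=\langle x,y,z\mid x=y,\ y=z,\ z=x\rangle,$$
$$\mathcal P_2=\langle s,t,x,y,z\mid s=t,\ x=y,\ y=z,\ z=x,\ sx=xs\rangle,$$
$$\mathcal P_3=\langle s,x,y,z\mid x=y,\ y=z,\ z=x,\ x=sx\rangle .$$
In $\mathcal P_1$ the class of $xx$ consists of the nine words of length two. In $\mathcal P_2$ the class of $sx$ consists of the twelve words $cl$ and $lc$ with $c\in\{s,t\}$ and $l\in\{x,y,z\}$. In $\mathcal P_3$ the class of $x$ consists of the words $s^nl$ with $n\ge 0$ and $l\in\{x,y,z\}$.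

**Definition 2 (Squier complex).** Let $w\in\Sigma^+$. The *Squier complex* $S(\mathcal P,w)$ is the following $2$-complex.

- The vertices are the words $W\in\Sigma^+$ with $W\sim w$.
- The edges are the triples $(a,\rho,b)$ with $a,b\in\Sigma^*$ and $\rho:u\to v$ a directed relation. The edge goes from $aub$ to $avb$. The triple $(a,\rho^{-1},b)$ is the same edge traversed backwards. Triples with different positions $a,b$ or different relations are different edges.
- The $2$-cells are squares $(a,\rho,b,\sigma,c)$ with $a,b,c\in\Sigma^*$ and directed relations $\rho:u\to v$, $\sigma:p\to q$. The boundary of this square is the loop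
$$(a,\rho,bpc)\,(avb,\sigma,c)\,(a,\rho,bqc)^{-1}\,(aub,\sigma,c)^{-1}.$$
Replacing $\rho$ by $\rho^{-1}$ and/or $\sigma$ by $\sigma^{-1}$ gives the same square.

So an edge is one rewriting at one place, and a square says that two rewritings at disjoint places may be done in either order. The complex is connected, because words equal in the semigroup are joined by a chain of rewritings.

**Definition 3 (diagram group).** The *diagram group* is $D(\mathcal P,w)=\pi_1(S(\mathcal P,w),w)$. A diagram group is any group of this form.

When $\mathcal P$ is fixed we write $S(a)=S(\mathcal P,a)$ and $D(a)=D(\mathcal P,a)$ for $a\in\Sigma^+$; we let $S(\varepsilon)$ be a point and $D(\varepsilon)=1$. If $a\sim a'$ then $S(a)=S(a')$ is connected, so $D(a)\cong D(a')$.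

*Example 2.* For $\mathcal P_1$, the complex $S(x)$ is a triangle graph with vertices $x,y,z$ and no squares, so $D(x)\cong\mathbb Z$. The complex $S(xx)$ has one square for each pair (edge of the triangle for the first letter, edge for the second letter). It is the product of two triangles, a torus, so $D(xx)\cong\mathbb Z^2$.

*Example 3.* For $\mathcal P_2$, the class of $s$ is $\{s,t\}$, $S(s)$ is a segment and $D(s)=1$; $S(x)$ is a triangle and $D(x)\cong\mathbb Z$. In $S(sx)$ the six words $cl$ span a segment times a triangle, an annulus made of three squares, and so do the six words $lc$. The two annuli are joined by the single edge $(\varepsilon,sx\to xs,\varepsilon)$. This edge is a side of no square, because it uses up the whole word. So $D(sx)$ is free of rank $2$.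

*Example 4.* For $\mathcal P_3$, every rewriting in the class of $x$ touches the last letter of the word, so no two are disjoint and $S(x)$ is a graph. For each $n$ the words $s^nx,s^ny,s^nz$ span a triangle, and the edges $(s^n,x\to sx,\varepsilon)$ join the $n$-th triangle to the next. So $D(x)$ is free of countably infinite rank.

**Definition 4 (locally free).** A group is *locally free* if each of its finitely generated subgroups is free.

*Example 5.* By the Nielsen–Schreier theorem free groups are locally free. The converse fails for groups in general. The additive group $\mathbb Z[1/2]$ is the union of the chain $\mathbb Z\subset\frac12\mathbb Z\subset\frac14\mathbb Z\subset\cdots$, so every finitely generated subgroup lies in a cyclic group $2^{-n}\mathbb Z$ and is trivial or infinite cyclic. But $\mathbb Z[1/2]$ is not free: it is abelian and nontrivial, so it would have to be $\mathbb Z$, while every element of $\mathbb Z[1/2]$ is divisible by $2$. A locally free group is torsion-free, because a free cyclic group is trivial or infinite. The group $\mathbb Z^2$ is finitely generated and not free, so no locally free group contains it.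

**Definition 5 (the number $\kappa$).** For $w\in\Sigma^+$ let $\kappa(w)\in\{0,1,\dots,\infty\}$ be the supremum of the $k\geq 1$ such that some word $a_1\cdots a_k\sim w$ has $D(a_i)\neq 1$ for all $i$, with $\kappa(w)=0$ if there is no such $k$. Also put $\kappa(\varepsilon)=0$.

*Example 6.* For $\mathcal P_1$ we have $\kappa(xx)=2$: all words in the class have length two, and $D(x)\cong\mathbb Z$. For $\mathcal P_2$ we have $\kappa(sx)=1$: $k=1$ occurs since $D(sx)\neq1$, and in a splitting of a word $cl$ or $lc$ into two letters the letter $c$ has $D(c)=1$.

Finally, for a group $G$, the *geometric dimension* $\operatorname{gd}G$ is the smallest dimension of a CW complex that is a $K(G,1)$, and $\operatorname{cd}G$ is the cohomological dimension over $\mathbb Z$; both are allowed to be $\infty$. The textbook facts we need are that $\operatorname{cd}G\le\operatorname{gd}G$, that $\operatorname{cd}H\le\operatorname{cd}G$ for $H\le G$, and that $\operatorname{cd}\mathbb Z^r=r$.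

## 2. Local freeness versus freeness in diagram groups

The problem comes from Anthony Genevois, "An introduction to diagram groups", arXiv:2211.12068 (2022). It is known that every diagram group with no subgroup $\mathbb Z^2$ is locally free. Is a locally free diagram group necessarily free? The answer is yes.

**Theorem A.** For a diagram group $G=D(\mathcal P,w)$ (alphabet and relation set of arbitrary cardinality) the following are equivalent:

1. $G$ is free;
2. $G$ is locally free;
3. $G$ contains no subgroup $\mathbb Z^2$;
4. whenever $ab$ is a word equal to $w$ in the semigroup, $D(a)=1$ or $D(b)=1$.

When these hold and $G\neq1$, $G$ is the fundamental group of the explicit graph $\Gamma_T$ constructed in Section 5, with $T=\{a:D(a)=1\}$.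

**Theorem B.** For every diagram group $G=D(\mathcal P,w)$,
$$\operatorname{gd}G=\operatorname{cd}G=\sup\{r:\mathbb Z^r\le G\}=\kappa(w)\in\{0,1,\dots,\infty\}.$$
Moreover, free groups of every rank are diagram groups.

The quoted known fact is not used in the proofs. Theorem A is the case $\kappa(w)\le1$ of Theorem B, as we check in Section 7.

## 3. From a fixed position to a moving one

**Letter-for-letter relations.** Suppose every relation of $\mathcal P$ has the form (letter) $=$ (letter), and let $w=x_1\cdots x_n$. A rewriting changes the letter in one position, and a square is a pair of rewritings in two different positions. So $S(w)$ is the $2$-skeleton of $S(x_1)\times\cdots\times S(x_n)$, where each $S(x_i)$ is a graph, and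
$$D(w)\cong D(x_1)\times\cdots\times D(x_n)$$
is a product of free groups. If two factors are nontrivial then $D(w)$ contains $\mathbb Z^2$ and is not locally free. If at most one is nontrivial then $D(w)$ is free. In this case the answer is yes, and the freeness sits in *one position of the word*.

**Exhausting by finitely generated pieces.** For a general presentation one might write a countable locally free $D(w)$ as an increasing union of finitely generated free groups $F_1\le F_2\le\cdots$ and try to assemble a basis. This stops at once: local freeness says nothing about how $F_n$ sits in $F_{n+1}$, and Example 5 shows that the union can fail to be free. The complex has to be used.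

**Cutting at the first letter.** A more geometric attempt is to copy the letter-for-letter case: single out one position, say the first letter. Fix a letter $\ell$ and a class $[B]$, and consider the vertices $\ell B'$ of $S(w)$ with $B'\sim B$, with all rewritings inside $B'$. This piece is a copy of $S(B)$. The remaining edges are those that rewrite a block containing the first letter, and they connect the pieces. If all pieces were simply connected we could hope that $S(w)$ has the fundamental group of a graph.

For $\mathcal P_2$ and $w=sx$ the piece of words beginning with $s$ is the triangle $sx,sy,sz$, with group $D(x)\cong\mathbb Z$. So that piece is not simply connected. Cutting at the last letter fails as well, at the triangle $xs,ys,zs$. One could try to cut the bad pieces again, but $\mathcal P_3$ shows that this need not make progress. There, the words in the class of $x$ that begin with $s$ are the words $sB'$ with $B'\sim x$, so the piece is a copy of all of $S(x)$, with the group $D(x)$ we started from.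

**The letter at which the prefix becomes nontrivial.** In both examples the cut was made too early: the prefix had not yet picked up any fundamental group. Under condition 4 there is a natural place to cut. Read a word $W\sim w$ from the left until the prefix first has $D\neq1$. If this happens at the letter $\ell$ in $W=A\ell B$, then $D(A)=1$ by the choice of $\ell$, and since $D(A\ell)\neq1$, condition 4 applied to $(A\ell)B$ gives $D(B)=1$. Both sides of $\ell$ are trivial. This *critical letter* moves as the word is rewritten: in $\mathcal P_2$ it is the second letter of $sx$ and the first letter of $xs$. What makes the cut consistent is that the condition "$D=1$" depends only on $\sim$-classes and passes to prefixes. The second point requires $D(a)\to D(ab)$ to be injective, and that is where the proof starts.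

## 4. Paths up to commutation: tokens, dipoles, reduced paths

The results of this section are well known, due to Kilibarda and Guba–Sapir, *Diagram groups*, Mem. AMS 620, 1997. We give full proofs. All paths are edge paths.

**Step 1: homotopy as swaps and cancellations.** The purpose is to describe homotopy of paths purely by moves on sequences of rewritings. In any $2$-complex, two edge paths are homotopic rel endpoints iff they are related by insertions and deletions of subpaths $ee^{-1}$ and of boundary loops of $2$-cells. Call the following replacement a *swap*, in either direction:
$$(a,\rho,bpc)\,(avb,\sigma,c)\ \leftrightarrow\ (aub,\sigma,c)\,(a,\rho,bqc),\qquad \rho:u\to v,\ \sigma:p\to q. \tag{1}$$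
Replacing $\rho,\sigma$ by their inverses in (1) gives all pairs of complementary paths of length $2$ on the boundary of a square; in particular, if $\alpha\leftrightarrow\beta$ is a swap then so is $\alpha^{-1}\leftrightarrow\beta^{-1}$. A boundary loop of a square, read from any corner in any direction, is $\alpha\beta^{-1}$ with $\alpha\leftrightarrow\beta$ a swap. Inserting it amounts to inserting $\alpha\alpha^{-1}$ and then swapping $\alpha^{-1}$ to $\beta^{-1}$. Conversely, a swap is a homotopy across a square. So edge paths are homotopic rel endpoints iff they are related by swaps and by insertion or deletion of subpaths $ee^{-1}$. Two paths are called *C-equivalent* if they are related by swaps alone.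

**Step 2: tokens.** The purpose is to find an invariant that remembers everything about a path except the order in which independent rewritings are performed. Let $p$ be a path with steps $1,\dots,n$, step $k$ using $\rho_k:u_k\to v_k$. Regard the letters of the initial word as distinct *tokens*, each carrying its letter. Step $k$ *consumes* the contiguous list of $|u_k|$ tokens that it rewrites, and *produces* in their place a list of $|v_k|$ fresh tokens, lettered by $v_k$. A consumed token disappears, so every token is consumed at most once. The *structure* $\tau(p)$ consists of the initial list of lettered tokens, the set of steps with their $\rho_k$, and the lists of tokens consumed and produced by each step. Isomorphisms of structures are bijections of tokens and of steps that respect all these data.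

Write $k\lhd l$ if step $l$ consumes a token produced by step $k$, and let $\prec$ be the transitive closure of $\lhd$. A token must be produced before it is consumed, so $\prec$ is a strict partial order and the time order is a linear extension of it.

*Example 7.* Let $\mathcal P=\langle x\mid x=xx\rangle$ and $\rho:x\to xx$. Consider the loop $(\varepsilon,\rho,x)(x,\rho^{-1},\varepsilon)$ at $xx$. The initial tokens are $t_1t_2$. Step $1$ consumes $t_1$ and produces $s_1s_2$, giving the list $s_1s_2t_2$. Step $2$ consumes $s_2t_2$ and produces $s_3$, giving $s_1s_3$. Here $1\lhd2$.

**Lemma 1.** The paths C-equivalent to $p$ are exactly those given by the linear extensions of $\prec$. Two paths are C-equivalent iff their structures are isomorphic.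

*Proof.* First, the structure together with a linear extension determines a path: start with the initial list and, in the given order, replace each step's consumed list by its produced list.

Next, a swap does not change the structure. In (1) the step $\rho$ consumes the tokens of the block $u$ and $\sigma$ those of the block $p$, in both orders; the resulting list of tokens is the same, so later steps are unaffected. Only the time order changes, by transposing two consecutive steps.

Consecutive steps $k,k+1$ of a path can be swapped iff $k\not\lhd k+1$. After step $k$, the blocks $v_k$ (just produced) and $u_{k+1}$ (about to be consumed) are nonempty and contiguous. If they share a token, the pair does not have the form in (1). If they are disjoint, one lies entirely to the left of the other, and the pair of steps is one of the two sides of (1). Moreover, for consecutive steps, $k\lhd k+1$ iff $k\prec k+1$, since in a chain $k\lhd\cdots\lhd k+1$ all intermediate steps would lie strictly between $k$ and $k+1$ in time.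

Finally, any two linear extensions $L,L'$ of a finite poset are connected by transpositions of adjacent incomparable elements: if $L\ne L'$, some pair adjacent in $L$ appears in the opposite order in $L'$; the two elements are then incomparable, and transposing them in $L$ lowers the number of pairs on which $L$ and $L'$ disagree. Each such transposition is a swap of paths. This proves the first assertion. For the second, swaps preserve the structure; and if $\tau(p)\cong\tau(p')$, the isomorphism carries the time order of $p'$ to a linear extension for $\tau(p)$, so $p'$ is C-equivalent to $p$ by the first assertion. $\square$

**Step 3: dipoles.** The purpose is to recognize, from the structure alone, the cancellations $ee^{-1}$ that become visible after swaps. A *dipole* of $p$ is a pair $(i,j)$ of steps such that the list consumed by $j$ is exactly the list produced by $i$, and $\rho_j=\rho_i^{-1}$. Clearly $i\neq j$ and $i\prec j$. A path is *reduced* if it has no dipoles. This depends only on the structure, hence only on the C-class.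

*Example 8.* With $\rho:x\to xx$ as in Example 7, the path $(\varepsilon,\rho,x)(xx,\rho,\varepsilon)(\varepsilon,\rho^{-1},xx)$ from $xx$ to $xxx$ has the dipole $(1,3)$: step $3$ consumes exactly the two tokens produced by step $1$. Step $2$ comes between them in time but is incomparable to both. The loop in Example 7 is reduced: step $2$ consumes $s_2t_2$, which is not the list $s_1s_2$.

Two consecutive steps form a dipole iff they have the form $ee^{-1}$: if step $i$ is $(a,\rho,b)$ with $\rho:u\to v$, the list it produces occupies the block $v$ of $avb$, and consuming exactly it by $\rho^{-1}$ is the edge $(a,\rho^{-1},b)$.

Every dipole $(i,j)$ can be made consecutive. If $i\prec k$, there is $k'$ with $i\lhd k'$ and $k'=k$ or $k'\prec k$. Then $k'$ consumes a token that is produced by $i$, hence consumed by $j$, so $k'=j$. Thus nothing lies strictly between $i$ and $j$. Let $E$ be the set of steps $m\ne i$ with $m\prec j$. If $m\in E$ and $m'\prec m$, then $m'\prec j$, and $m'\neq i$ because otherwise $m$ would lie strictly between $i$ and $j$; so $E$ is closed downwards. Everything below $i$ lies in $E$, and everything below $j$ lies in $E\cup\{i\}$. So there is a linear extension that lists $E$, then $i$, then $j$, then the rest. By Lemma 1 it is realized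 by a path C-equivalent to $p$, where $i,j$ form a subpath $ee^{-1}$.

Delete this subpath. The structure of the new path is $\tau(p)$ with $i$, $j$ and the tokens produced by $i$ removed, and with the $r$-th token consumed by $i$ identified with the $r$-th token produced by $j$ (the letters agree, since $\rho_j=\rho_i^{-1}$). This description mentions only the structure and the dipole. So by Lemma 1 the resulting C-class depends only on the C-class of $p$ and the dipole. We call this *deleting the dipole* $(i,j)$.

**Lemma 2.** Every homotopy class rel endpoints contains reduced paths, and any two of them are C-equivalent. In particular, a reduced loop with at least one step is not null-homotopic.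

*Proof.* Consider the rewriting on C-classes given by deletion of dipoles. It terminates, because each deletion removes two steps. By Steps 1 and 3, homotopy rel endpoints is the equivalence relation that it generates. Newman's lemma says that a terminating and locally confluent rewriting has exactly one irreducible element in each class of the generated equivalence relation; and the irreducible C-classes are those of reduced paths. So it suffices to show local confluence: given two dipoles $(i,j)\ne(k,l)$ of $p$, the two results of deleting one of them can be rewritten to a common C-class.

*No common step.* Let $t$ be a token produced by $k$, hence consumed by $l$. Since $k\ne i$ it is not one of the removed tokens; since $l\neq i$ it is not consumed by $i$; since $k\neq j$ it is not produced by $j$. So $t$ is not affected when $(i,j)$ is deleted, and $(k,l)$ is still a dipole afterwards. By symmetry $(i,j)$ is still a dipole after deleting $(k,l)$. Deleting both, in either order, removes $i,j,k,l$ and the tokens produced by $i$ and by $k$ and makes the same identifications. So both orders give the same structure.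

*A common step.* If $i=k$, then $j$ and $l$ both consume the nonempty list produced by $i$, so $j=l$. If $j=l$, then the list consumed by $j$ is produced by both $i$ and $k$, so $i=k$. Both are excluded. So, up to exchanging the two dipoles, $j=k$, and $\rho_l=\rho_j^{-1}=\rho_i$. Let $(c_r)$ be the list consumed by $i$, let $(m_r)$ be the list that $i$ produces and $j$ consumes, $(d_r)$ the list that $j$ produces and $l$ consumes, and $(f_r)$ the list produced by $l$. Deleting $(i,j)$ removes the $m_r$, identifies $c_r$ with $d_r$, and leaves step $l$, which consumes $(c_r)$ and produces $(f_r)$. Deleting $(j,l)$ removes the $d_r$, identifies $m_r$ with $f_r$, and leaves step $i$, which consumes $(c_r)$ and produces $(f_r)$. Since $\rho_i=\rho_l$, the two structures are isomorphic, and by Lemma 1 the two C-classes are equal.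

For the last assertion, the constant path is reduced, and C-equivalent paths have the same number of steps. $\square$

*Example 9.* By Example 8 and Lemma 2, the loop of Example 7 is not null-homotopic. So for $\langle x\mid x=xx\rangle$ we have $D(xx)\neq1$. Every word $x^k$, $k\ge1$, is $\sim xx$, so $D(x^k)\ne1$ for all $k\geq 1$ and $\kappa(x)=\infty$.

**Step 4: factors embed.** The purpose is to make the condition $D(a)=1$ pass to prefixes, and to find $\mathbb Z^2$ in $D(ab)$.

**Lemma 3.** For $a,b\in\Sigma^*$, the homomorphism $D(a)\times D(b)\to D(ab)$ induced by $(a',b')\mapsto a'b'$ is injective. In particular $D(a)$ and $D(b)$ embed in $D(ab)$.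

*Proof.* The assignment $(a',b')\mapsto a'b'$ extends to a cellular map from the $2$-skeleton of $S(a)\times S(b)$ to $S(ab)$: an edge of either factor becomes the same rewriting inside $a'b'$, a square of one factor becomes a square, and the product of the edges $(a_1,\rho,a_2)$ and $(b_1,\sigma,b_2)$ goes to the square $(a_1,\rho,a_2b_1,\sigma,b_2)$. So the homomorphism is defined.

Represent an element of $D(a)\times D(b)$ by reduced loops $\alpha,\beta$ (Lemma 2). Its image is represented by the path that performs $\alpha$ on the left factor and then $\beta$ on the right factor. The steps of $\alpha$ consume only initial tokens of $a$ or tokens produced by steps of $\alpha$, and similarly for $\beta$ and $b$. In a dipole, the second step consumes tokens produced by the first, so both steps lie in $\alpha$ or both in $\beta$, and the dipole would be a dipole of $\alpha$ or of $\beta$. Hence the path is reduced. If it is null-homotopic, then by Lemma 2 it has no steps, so $\alpha$ and $\beta$ are constant. $\square$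

**Step 5: no torsion.** The purpose is to obtain a copy of $\mathbb Z$ in every nontrivial diagram group. This is used only for (3)⇒(4) in Theorem A and for Theorem B. To answer the question itself it can be skipped.

**Lemma 4.** Diagram groups are torsion-free.

*Proof.* Let $1\ne g\in D(w)$. Among all loops in $S(w)$, at any base vertex, that are freely homotopic to a loop representing $g$, choose $p$ such that $(N,|W|)$ is lexicographically minimal, where $N$ is the number of steps and $W$ the base word. Since $g\neq1$, $N\ge1$. By minimality of $N$, $p$ is reduced. We claim that $p^m$ is reduced for every $m\ge1$. Then $p^m$ is not null-homotopic by Lemma 2, so $g^m\ne1$.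

Suppose that step $i$ of the $s$-th copy of $p$ and step $j$ of the $t$-th copy, $t\ge s$, form a dipole of $p^m$. If $s=t$, this would be a dipole of $p$; so $s<t$. The tokens produced by step $i$ of copy $s$ are consumed only in copy $t$, so they survive to the end of copy $s$. They stay contiguous: every later step consumes a contiguous nonempty block disjoint from them, hence entirely to their left or right, and puts its output there. So at the end of $p$ they form the block $I$ in a factorization $W=XIY$, where $I=v_i$ as a word.

*Case $t=s+1$.* Step $j$ of $p$ consumes exactly the initial tokens of the block $I$ in $W=XIY$. So $j$ is $\prec$-minimal. Also $i$ is $\prec$-maximal, because its tokens survive to the end of $p$. And $j\ne i$, since $\rho_j=\rho_i^{-1}\neq\rho_i$. Hence $\prec$ has a linear extension with $j$ first and $i$ last. By Lemma 1, $p$ is C-equivalent to a path whose last edge is $e=(X,\rho_i,Y)$ and whose first edge is $(X,\rho_i^{-1},Y)=e^{-1}$, that is, to $e^{-1}qe$. Then $q$ is a loop freely homotopic to $p$ with $N-2$ steps, a contradiction.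

*Case $t\ge s+2$.* The tokens of the block $I$ are not consumed during copy $s+1$. So the initial tokens of the block $I$ in $W=XIY$ are never consumed in $p$. Every step of $p$ acts to the left or to the right of this block, and no left step is $\prec$-comparable to a right step. Let the left steps turn $X$ into $X'$ and the right steps turn $Y$ into $Y'$. Then $X'IY'=W=XIY$ as words.

If $|X'|=|X|$, then at the end of $p$ the tokens in the block $I$ of $XIY$ are the initial ones. But these are the tokens produced by step $i$, a contradiction.

If $|X'|>|X|$, then $|Y'|<|Y|$. By Lemma 1 we may perform the right steps first: $XIY\to XIY'\to X'IY'=W$. The cyclic conjugate of this loop based at $XIY'$ has $N$ steps and a shorter base word, a contradiction.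

If $|X'|<|X|$, perform the left steps first: $XIY\to X'IY\to X'IY'=W$. The cyclic conjugate based at $X'IY$ gives the same contradiction. $\square$

## 5. Cutting the Squier complex along a prefix-closed set

In this section $T\subset\Sigma^*$ is a set that contains $\varepsilon$, is closed under prefixes and is closed under $\sim$, and $w\notin T$. Write $S=S(w)$. The reader should think of $T=\{a:D(a)=1\}$. The set $T=\{\varepsilon\}$ is also allowed, and it gives the first-letter cut of Section 3.

**Step 6: critical letters and types.** The purpose is to define the cutting place in every word. Let $W$ be a vertex of $S$. Then $W\sim w$, so $W\notin T$. The prefixes of $W$ in $T$ include $\varepsilon$ and are closed under shortening. So there is a unique factorization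
$$W=A\ell B,\qquad \ell\in\Sigma,\quad A\in T,\quad A\ell\notin T. \tag{2}$$
Call this occurrence of $\ell$ the *critical letter* of $W$, and $([A],\ell,[B])$ the *type* of $W$.

*Example 10.* For $\mathcal P_2$ and $T=\{a:D(a)=1\}$ we have $T=\{s,t\}^*$. A word of length $n$ in $s,t$ can be rewritten only letter by letter by $s=t$, so its Squier complex is the $2$-skeleton of an $n$-cube and is simply connected. A word containing $l\in\{x,y,z\}$ has a nontrivial diagram group, because $D(l)\cong\mathbb Z$ embeds in it by Lemma 3. So in the class of $sx$ the word $cl$ has critical letter $l$ and type $([s],l,[\varepsilon])$, and $lc$ has critical letter $l$ and type $([\varepsilon],l,[s])$: six types. Note that the type records the letter $\ell$ itself and not its class.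

**Step 7: the edges.** The purpose is to see how a rewriting affects the critical letter. Let $(a,\rho,b)$ be an edge of $S$, $\rho:u\to v$. Since $au\sim av$ and $T$ is closed under $\sim$ and prefixes, exactly one of the following holds, independently of the direction of traversal.

- **(L)** $a\notin T$. The critical letter of both endpoints is the same letter of $a$, because (2) is decided by the prefixes of $a$.
- **(R)** $au\in T$ (equivalently $av\in T$). For each prefix $b_1$ of $b$ we have $aub_1\sim avb_1$, so $aub_1\in T$ iff $avb_1\in T$. Hence the critical letter of both endpoints is the same letter of $b$.
- **(M)** $a\in T$ and $au\notin T$ (equivalently $av\notin T$). The critical letter of $aub$ lies in $u$ and that of $avb$ lies in $v$.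

The endpoints of an (L)- or (R)-edge have the same type. For (L), write $a=A\ell a_2$; then the endpoints are $A\ell(a_2ub)$ and $A\ell(a_2vb)$ with $a_2ub\sim a_2vb$. For (R), write $b=b_1\ell B$; then the endpoints are $(aub_1)\ell B$ and $(avb_1)\ell B$ with $aub_1\sim avb_1$.

**Step 8: the squares.** The purpose is to see which combinations of sides occur. Consider a square $(a,\rho,b,\sigma,c)$ with $\rho:u\to v$, $\sigma:p\to q$. In the chain of prefixes
$$a,\quad au,\quad aub,\quad aubp,\quad aubpc$$
the last element is not in $T$. Replacing $u$ by $v$ or $p$ by $q$ does not change which elements of the chain are in $T$. Look at the first one outside $T$.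

- If it is $a$: the $\rho$-sides are (L), and the $\sigma$-sides are (L) since $aub\notin T$.
- If it is $au$: the $\rho$-sides are (M), and the $\sigma$-sides are (L).
- If it is $aub$: the $\rho$-sides are (R), and the $\sigma$-sides are (L).
- If it is $aubp$: the $\rho$-sides are (R), and the $\sigma$-sides are (M), since $aub\in T$ and $aubp\notin T$.
- If it is $aubpc$: the $\rho$-sides and the $\sigma$-sides are (R).

So a square has either no (M)-side, or exactly one opposite pair of (M)-sides.

**Step 9: the vertex spaces.** The purpose is to identify the pieces left after removing everything that touches the critical letter. For a type $\nu=([A],\ell,[B])$ let $V_\nu\subset S$ consist of the vertices of type $\nu$, the (L)- and (R)-edges between them, and the squares all of whose sides are such edges.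

The vertices of $V_\nu$ are exactly the words $A'\ell B'$ with $A'\sim A$ and $B'\sim B$: such a word is $\sim A\ell B\sim w$, and $A'\in T$, $A'\ell\sim A\ell\notin T$, so its critical letter is the displayed $\ell$. Its (R)-edges rewrite inside $A'$, its (L)-edges rewrite inside $B'$, and all rewritings inside $A'$ or $B'$ arise in this way: a rewriting $a_1ua_2\to a_1va_2$ of $A'=a_1ua_2$ has $a_1u\in T$ as a prefix of $A'$, and a rewriting inside $B'$ has $A'\ell$ as part of its left context, which is therefore not in $T$. By Step 8 the squares in $V_\nu$ perform two disjoint rewritings inside $B'$ (first case), one in $A'$ and one in $B'$ (third case), or two inside $A'$ (fifth case); and all such pairs of rewritings give squares of $V_\nu$. Since (2) is unique, $(A',B')\mapsto A'\ell B'$ identifies $V_\nu$ with the $2$-skeleton of $S(A)\times S(B)$. In particular $V_\nu$ is connected and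
$$\pi_1(V_\nu)\cong D(A)\times D(B). \tag{3}$$
The $V_\nu$ are disjoint and contain all vertices of $S$, all (L)- and (R)-edges, and all squares without (M)-sides.

**Step 10: the edge spaces.** The purpose is to organize the (M)-edges, and the squares that contain them, into strips. Group the (M)-edges by $\eta=([a],\rho,[b])$, where $a\in T$, $au\notin T$, $aub\sim w$ and $\rho:u\to v$. Reversing the edges of $\eta$ gives $\eta^{-1}=([a],\rho^{-1},[b])\ne\eta$, and we choose one from each pair $\{\eta,\eta^{-1}\}$. The (M)-edges in $\eta$ are the $(a',\rho,b')$ with $a'\sim a$, $b'\sim b$. So they correspond to the vertices $(a',b')$ of the graph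
$$Q_\eta=\text{the 1-skeleton of }S(a)\times S(b),$$
which is connected. By Step 8, a square having sides in $\eta$ performs $\rho$ in one pair of opposite sides and, in the other pair, either a rewriting inside $b'$ with $a'$ fixed (second case) or a rewriting inside $a'$ with $b'$ fixed (fourth case). So these squares correspond bijectively to the edges of $Q_\eta$.

Put $\varphi_0(a',b')=a'ub'$ and $\varphi_1(a',b')=a'vb'$. An edge of $Q_\eta$ rewrites inside $a'$ or inside $b'$. The same rewriting applied to $a'ub'$ is an (R)-edge in the first case (the rewritten part is inside the prefix $a'\in T$) and an (L)-edge in the second (the left context contains $a'u\notin T$). So $\varphi_0$, and likewise $\varphi_1$, extends to a cellular map of $Q_\eta$ into the union of the vertex spaces. It also extends over the $2$-skeleton $\hat Q_\eta$ of $S(a)\times S(b)$, because two disjoint rewritings inside $a'$ and $b'$ give a square of $S$ without (M)-sides. Explicitly, if $u=u_1\ell u_2$ with $au_1\in T$ and $au_1\ell\notin T$, then the critical letter of every $a'ub'$ is this $\ell$, and $\varphi_0$ maps into $V_{([au_1],\ell,[u_2b])}$ by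
$$(a',b')\longmapsto (a'u_1)\,\ell\,(u_2b'). \tag{4}$$
The same holds for $\varphi_1$ and $v$. An (M)-edge is $\{\text{vertex of }Q_\eta\}\times[0,1]$ and a square with $\eta$-sides is $\{\text{edge of }Q_\eta\}\times[0,1]$, with ends attached by $\varphi_0,\varphi_1$. Therefore
$$S=\bigsqcup_\nu V_\nu\ \cup\ \bigsqcup_\eta Q_\eta\times[0,1],\qquad Q_\eta\times\{k\}\ \text{glued by}\ \varphi_k,\quad k=0,1. \tag{5}$$

Let $\Gamma_T$ be the graph whose vertices are the types $\nu$ and whose edges are the chosen $\eta$, where $\eta$ joins the type that contains the image of $\varphi_0$ to the one that contains the image of $\varphi_1$ (loops and multiple edges are allowed). It is connected because $S$ is.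

*Example 11.* For $\mathcal P_2$, $w=sx$, $T=\{s,t\}^*$, each $V_\nu$ is a segment: $\{sl,tl\}$ or $\{ls,lt\}$. The classes $([s],l\to l',[\varepsilon])$ and $([\varepsilon],l\to l',[s])$ have $Q_\eta$ a segment, and each contributes one square. The class $([\varepsilon],sx\to xs,[\varepsilon])$ has $Q_\eta$ a point. So $\Gamma_T$ consists of two triangles joined by an edge, and its fundamental group is free of rank $2$, in agreement with Example 3. For $\mathcal P_2$ and $T=\{\varepsilon\}$, the type $([\varepsilon],s,[x])$ has $V_\nu\cong S(x)$, the triangle that blocked the first-letter cut.

## 6. Collapsing onto a graph: proof of Theorem A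

**Step 11: collapsing simply connected pieces.** The purpose is to read off $D(w)$ from (5) when the pieces are simply connected.

**Proposition 5.** If all $V_\nu$ are simply connected, then the map $S\to\Gamma_T$ that collapses each $V_\nu$ to $\nu$ and each $Q_\eta\times[0,1]$ to $\eta$ (by projection to $[0,1]$) induces an isomorphism on $\pi_1$. In particular $D(w)$ is free.

*Proof.* *Surjectivity.* Every loop in $\Gamma_T$ based at a vertex is homotopic to an edge loop. Each of its edges $\eta^{\pm1}$ lifts to an (M)-edge, and the ends of consecutive lifts lie in a common $V_\nu$, which is connected, so they can be joined there. At the start and end we join to the base vertex in the same way. So the loop lifts.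

*Injectivity.* Let $\lambda$ be an edge loop in $S$ whose image is null-homotopic. We show by induction on the number of (M)-edges of $\lambda$ that $\lambda$ is null-homotopic. If there are none, all edges of $\lambda$ preserve the type, so $\lambda$ lies in one $V_\nu$, which is simply connected. Otherwise the image of $\lambda$ is a closed edge path of positive length in a graph, and it is null-homotopic, so it contains a backtrack. Up to exchanging the roles of $\varphi_0$ and $\varphi_1$, this means that $\lambda$ has a subpath $e\gamma e'^{-1}$, where $e,e'$ are (M)-edges in the same $\eta$, traversed from the $\varphi_0$-end to the $\varphi_1$-end, and $\gamma$ is a path without (M)-edges, hence in some $V_\nu$. Let $\delta$ be a path in the connected graph $Q_\eta$ from the vertex of $e$ to the vertex of $e'$. The strip of squares over $\delta$ gives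
$$e\simeq\varphi_0(\delta)\,e'\,\varphi_1(\delta)^{-1}.$$
Hence
$$e\gamma e'^{-1}\simeq\varphi_0(\delta)\,e'\,\bigl(\varphi_1(\delta)^{-1}\gamma\bigr)\,e'^{-1}\simeq\varphi_0(\delta),$$
because $\varphi_1(\delta)^{-1}\gamma$ is a loop in the simply connected $V_\nu$. The path $\varphi_0(\delta)$ lies in a vertex space. So $\lambda$ is homotopic to a loop with two fewer (M)-edges, whose image is still null-homotopic, and the induction applies.

The fundamental group of a graph is free. $\square$

**Step 12: the implications of Theorem A.** The purpose is to close the cycle (1)⇒(2)⇒(3)⇒(4)⇒(1), and to give the direct route (2)⇒(4) that answers the question without Lemma 4.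

(1)⇒(2) is the Nielsen–Schreier theorem. (2)⇒(3) holds because $\mathbb Z^2$ is finitely generated and not free.

(2)⇒(4). Let $ab\sim w$ and suppose $1\neq g\in D(a)$ and $1\ne h\in D(b)$. By Lemma 3, $\langle g\rangle\times\langle h\rangle$ embeds in $D(ab)\cong G$. A locally free group is torsion-free, so $\langle g\rangle\times\langle h\rangle\cong\mathbb Z^2$. This is finitely generated and not free, a contradiction.

(3)⇒(4). The same argument works, with Lemma 4 in place of local freeness to see that $g$ and $h$ have infinite order. So $G$ would contain $\mathbb Z^2$.

(4)⇒(1). If $G=1$, it is free. Let $G\neq1$ and put
$$T=\{a\in\Sigma^*: D(a)=1\}.$$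
Then $\varepsilon\in T$. The set $T$ is closed under $\sim$, since $a\sim a'$ implies $D(a)\cong D(a')$. It is closed under prefixes: if $D(ab)=1$, then $D(a)=1$ by Lemma 3. And $w\notin T$. So Section 5 applies. Let $\nu=([A],\ell,[B])$ be a type. By (2), $D(A)=1$ and $D(A\ell)\neq1$. Since $(A\ell)B\sim w$, condition (4) gives $D(B)=1$. By (3), $\pi_1(V_\nu)\cong D(A)\times D(B)=1$. So all vertex spaces are simply connected, and by Proposition 5, $G\cong\pi_1(\Gamma_T)$ is free. This proves Theorem A. $\square$

In particular (2)⇒(4)⇒(1): every locally free diagram group is free. A free basis of $G$ is given by the edges $([a],u\to v,[b])$ of $\Gamma_T$, where $D(a)=1\ne D(au)$ and $aub\sim w$, that lie outside a spanning tree.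

*Example 12.* For $\mathcal P_3$ and $w=x$ we have $D(s^n)=1$, as no relation applies to $s^n$, and $D(s^nl)\cong D(x)\neq1$. So the critical letter of $s^nl$ is its last letter $l$, and each $V_\nu$ is a single point. Here $\Gamma_T=S(x)$, the ray of triangles. For $\mathcal P_1$ and $w=xx$ condition 4 fails, and indeed the type $([\varepsilon],x,[x])$ has $\pi_1(V_\nu)\cong D(x)\cong\mathbb Z$, so Proposition 5 does not apply.

## 7. Ranks of free abelian subgroups and dimension: proof of Theorem B

When condition 4 fails, the cut at the critical letter still exhibits $D(w)$ as a graph of groups. We use two facts from Scott–Wall, *Topological methods in group theory*, LMS Lecture Notes 36, 1979. Consider a graph of spaces, that is, connected CW complexes placed at the vertices of a connected graph and cylinders (edge space) $\times[0,1]$ over connected edge spaces, glued by cellular maps that are injective on $\pi_1$. First, the fundamental group of the total space is the fundamental group of the corresponding graph of groups. Second, if all vertex and edge spaces are aspherical, then so is the total space.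

**Step 13: the splitting.** The purpose is to turn (5) into a graph of spaces with $\pi_1$-injective edge maps. Let $T$ be as in Section 5. In (5) replace each $Q_\eta\times[0,1]$ by $\hat Q_\eta\times[0,1]$, where $\hat Q_\eta$ is the $2$-skeleton of $S(a)\times S(b)$; the maps $\varphi_0,\varphi_1$ extend to $\hat Q_\eta$ by Step 10. This attaches only $3$-cells, so $\pi_1$ does not change. We obtain a graph of spaces over $\Gamma_T$. Its vertex groups are $D(A)\times D(B)$ by (3), its edge groups are $D(a)\times D(b)$, and by (4) the edge maps are the products
$$D(a)\times D(b)\longrightarrow D(au_1)\times D(u_2b)$$
of the natural maps (and similarly for $v$). These are injective by Lemma 3. So $D(w)$ is the fundamental group of the corresponding graph of groups over $\Gamma_T$.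

**Step 14: properties of $\kappa$.** The purpose is to collect what the induction needs and to prove the lower bound.

Clearly $\kappa(a)=\kappa(a')$ if $a\sim a'$. Concatenating words $a_1\cdots a_k\sim a$ and $b_1\cdots b_m\sim b$ gives $\kappa(a)+\kappa(b)\le\kappa(ab)$. Also $\kappa(a)=0$ iff $D(a)=1$: if $D(a)\neq1$, then $k=1$ with $a_1=a$ shows $\kappa(a)\ge1$; and if $a_1\cdots a_k\sim a$ with $k\geq1$ and $D(a_1)\ne1$, then $D(a)\cong D(a_1\cdots a_k)$ contains $D(a_1)$ by Lemma 3, so $D(a)\neq1$.

If $a_1\cdots a_k\sim w$ with all $D(a_i)\neq1$, then each $D(a_i)$ contains $\mathbb Z$ by Lemma 4, and by Lemma 3, applied repeatedly,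
$$\mathbb Z^k\le D(a_1)\times\cdots\times D(a_k)\le D(a_1\cdots a_k)\cong D(w). \tag{6}$$

**Step 15: the upper bound.** The purpose is to show that $\kappa(w)\le n<\infty$ implies $\operatorname{gd}D(w)\le n$. We use induction on $n$, for all words at once (for the empty word there is nothing to prove). If $n=0$, then $D(w)=1$ and a point is a $K(D(w),1)$. Let $n\ge1$ and assume $D(w)\neq1$. Take $T=\{a:D(a)=1\}$, which has the properties required in Section 5, as checked in Step 12 without using condition 4.

The vertex group at $([A],\ell,[B])$ is $D(A)\times D(B)=D(B)$. Since $D(A\ell)\ne1$ we have $\kappa(A\ell)\ge1$, so
$$\kappa(B)\le\kappa(A\ell B)-\kappa(A\ell)\le n-1 .$$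
The edge group at $([a],\rho,[b])$ is $D(a)\times D(b)=D(b)$. Since $au\notin T$ we have $\kappa(au)\ge1$, so $\kappa(b)\le\kappa(aub)-\kappa(au)\le n-1$. By induction, all vertex groups and all edge groups have $K(\pi,1)$'s of dimension at most $n-1$. Choose such complexes, and cellular maps between them that induce the edge maps of Step 13. The resulting graph of spaces has fundamental group $D(w)$ by Step 13 and the first fact of Scott–Wall, and is aspherical by the second. Each cylinder has dimension at most $(n-1)+1=n$, so the total space is a $K(D(w),1)$ of dimension at most $n$.

**Step 16: the equalities.** The purpose is to combine the bounds. Let $r(G)=\sup\{r:\mathbb Z^r\le G\}$. By (6), $\kappa(w)\le r(G)$. Since $\operatorname{cd}\mathbb Z^r=r$ and $\operatorname{cd}$ is monotone on subgroups, $r(G)\le\operatorname{cd}G$. Together with Step 15,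
$$\kappa(w)\le r(G)\le\operatorname{cd}G\le\operatorname{gd}G\le\kappa(w),$$
where the last inequality is vacuous if $\kappa(w)=\infty$. So all four numbers are equal.

*Example 13.* For $\langle x\mid x=xx\rangle$ Example 9 gives $\kappa(x)=\infty$. So $D(x)$ contains $\mathbb Z^r$ for every $r$, and its dimensions are infinite.

Here is why Theorem A is the case $\kappa(w)\le1$. Condition 4 is equivalent to $\kappa(w)\le1$: if $ab\sim w$ with $D(a)\neq1\neq D(b)$, then $\kappa(w)\ge2$; and if $a_1\cdots a_k\sim w$ with $k\ge2$ and all $D(a_i)\ne1$, then $a=a_1$ and $b=a_2\cdots a_k$ violate condition 4, because $D(b)$ contains $D(a_2)$. A group is free iff it is the fundamental group of a graph iff $\operatorname{gd}\leq1$, which is condition 1. And condition 3 says $r(G)\le1$. Condition 2 follows from 1 and implies 3.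

**Step 17: every rank occurs.** The purpose is to prove the last sentence of Theorem B. For any set $K$ take
$$\Sigma=\{x,y\}\cup\{z_i\}_{i\in K},\qquad \mathcal R=\{x=y\}\cup\{x=z_i,\ z_i=y\}_{i\in K},\qquad w=x.$$
All words in the class of $x$ are single letters, and a square needs words of length at least $2$. So $S(\mathcal P,x)$ is a graph with vertices $x$, $y$, $z_i$ and edges $x-y$, $x-z_i$, $z_i-y$. The edges $x-y$ and $x-z_i$ $(i\in K)$ form a spanning tree, and the edges $z_i-y$ $(i\in K)$ remain. Hence $D(\mathcal P,x)$ is free of rank $|K|$. This completes the proof of Theorem B. $\square$

Together with Theorem A, the diagram groups that are locally free (equivalently, that contain no $\mathbb Z^2$) are, up to isomorphism, exactly all free groups.
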